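# Completeness along an ultrafilter and the Rudin–Keisler order

Throughout, $\mathbb N=\{1,2,\dots\}$, $\mathfrak c=2^{\aleph_0}$, and $\mathbb K$ is $\mathbb R$ or $\mathbb C$. Topological vector spaces (TVS) are over $\mathbb K$ and are not assumed metrizable. We write $e_n$ for the $n$-th unit vector of $\mathbb K^{\mathbb N}$, and $c_{00}$ for the linear span of the $e_n$, the space of finitely supported sequences.

## Filters on $\mathbb N$ and their images

A filter on a set is a nonempty family of subsets closed under supersets and finite intersections. All our filters are proper, meaning that $\emptyset$ is not a member. An ultrafilter is a maximal proper filter. Equivalently, for each set $A$ it contains exactly one of $A$ and its complement. By Zorn's lemma, every family of sets with the finite intersection property is contained in an ultrafilter.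

**Definition (free filter).** A filter $\mathcal G$ on $\mathbb N$ is *free* if $\bigcap\mathcal G=\emptyset$.

Freeness is equivalent to $\mathbb N\setminus\{n\}\in\mathcal G$ for all $n$. Indeed, if $\bigcap\mathcal G=\emptyset$, then for each $n$ some $A\in\mathcal G$ misses $n$, and $A\subseteq\mathbb N\setminus\{n\}$; the converse is clear. By finite intersections, a free filter contains every cofinite set.

*Examples.* The Fréchet filter $\mathrm{Fr}$ of all cofinite sets is the smallest free filter. The density filter
$$\mathcal D=\{A\subseteq\mathbb N:\ |A\cap\{1,\dots,k\}|/k\to1\}$$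
is free, and it contains the set of non-squares. The principal ultrafilter $\{A: n_0\in A\}$ is not free.

**Definition (image, Katětov order).** For a filter $\mathcal F$ on $\mathbb N$ and $f:\mathbb N\to\mathbb N$ put
$$f(\mathcal F)=\{A\subseteq\mathbb N: f^{-1}(A)\in\mathcal F\}.$$
Write $\mathcal G\le_K\mathcal F$ if there is $f:\mathbb N\to\mathbb N$ such that $f^{-1}(A)\in\mathcal F$ for all $A\in\mathcal G$, that is, $\mathcal G\subseteq f(\mathcal F)$.

The family $f(\mathcal F)$ is a filter because preimages respect intersections and inclusions, and it is proper because $f^{-1}(\emptyset)=\emptyset\notin\mathcal F$. If $\mathcal G$ is an ultrafilter, then $\mathcal G\subseteq f(\mathcal F)$ forces $\mathcal G=f(\mathcal F)$ by maximality. So an ultrafilter $\mathcal V$ satisfies $\mathcal V\le_K\mathcal F$ exactly when $\mathcal V=f(\mathcal F)$ for some $f$. Between ultrafilters, $\le_K$ is the Rudin–Keisler order $\le_{RK}$.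

*Examples.*

- If $\mathcal G\subseteq\mathcal F$, the identity shows $\mathcal G\le_K\mathcal F$. In particular $\mathrm{Fr}\le_K\mathcal F$ for every free $\mathcal F$.
- If $n_0\in\bigcap\mathcal G$, the constant map $f\equiv n_0$ has $f^{-1}(A)=\mathbb N$ for every $A\in\mathcal G$. So a non-free $\mathcal G$ satisfies $\mathcal G\le_K\mathcal F$ for every $\mathcal F$.
- $\mathcal D\not\le_K\mathrm{Fr}$. Suppose $f^{-1}(A)$ is cofinite for all $A\in\mathcal D$. Since $\mathbb N\setminus\{n\}\in\mathcal D$, each $f^{-1}(n)$ is finite, so the range of $f$ is infinite. Choose an infinite subset $B$ of the range that has density zero (take its elements to grow fast). Then $\mathbb N\setminus B\in\mathcal D$, but $f^{-1}(B)$ is infinite, so $f^{-1}(\mathbb N\setminus B)$ is not cofinite, a contradiction.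

## Convergence and completeness along a filter

**Definition ($\mathcal F$-convergent, $\mathcal F$-Cauchy, $\mathcal F$-complete).** Let $\mathcal F$ be a filter on $\mathbb N$ and $(x_n)$ a sequence in a TVS $X$.

- $(x_n)$ is *$\mathcal F$-convergent* to $x\in X$ if $\{n: x_n\in V\}\in\mathcal F$ for every neighborhood $V$ of $x$.
- $(x_n)$ is *$\mathcal F$-Cauchy* if for every neighborhood $U$ of $0$ there is $A\in\mathcal F$ with $x_n-x_m\in U$ for all $n,m\in A$.
- $X$ is *$\mathcal F$-complete*, written $X\in\mathrm{Compl}(\mathcal F)$, if every $\mathcal F$-Cauchy sequence in $X$ is $\mathcal F$-convergent.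

*Examples.* The scalar sequence with $x_n=n$ for square $n$ and $x_n=1/n$ otherwise is unbounded, yet it $\mathcal D$-converges to $0$. For $\mathcal F=\mathrm{Fr}$ we get ordinary convergence, ordinary Cauchy sequences, and sequential completeness. In $c_{00}$ with the sup norm, the sequence $x_k=\sum_{n\le k}2^{-n}e_n$ is Cauchy and has no limit, so this space is not in $\mathrm{Compl}(\mathrm{Fr})$.

*Example: scalars.* $\mathbb K\in\mathrm{Compl}(\mathcal F)$ for every filter $\mathcal F$. Let $(x_k)$ be $\mathcal F$-Cauchy. Choose a decreasing sequence $A_1\supseteq A_2\supseteq\cdots$ in $\mathcal F$ with $|x_k-x_l|\le1/j$ for $k,l\in A_j$, and pick $k_j\in A_j$. Then $(x_{k_j})_j$ is an ordinary Cauchy sequence; let $x$ be its limit. For $k\in A_j$ and $i\ge j$ we have $|x_k-x_{k_i}|\le1/j$, and $i\to\infty$ gives $|x_k-x|\le1/j$ on $A_j\in\mathcal F$.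

*Example: non-free filters.* If $n_0\in\bigcap\mathcal F$, then every TVS is $\mathcal F$-complete. If $x_n-x_m\in U$ for all $n,m\in A\in\mathcal F$, then $n_0\in A$, so $x_n\in x_{n_0}+U$ on $A$. Hence the sequence $\mathcal F$-converges to $x_{n_0}$.

A filter $\Phi$ on a TVS $X$ is Cauchy if for every neighborhood $U$ of $0$ there is $F\in\Phi$ with $F-F\subseteq U$. It converges to $x$ if it contains every neighborhood of $x$.

**Definition (countably complete).** $X$ is *countably complete* if every Cauchy filter on $X$ that contains a countable set converges.

*Examples.* Every Banach space is countably complete. The space $c_{00}$ with the sup norm is not: the tails $\{x_k:k\ge K\}$ of the sequence above generate a Cauchy filter that contains a countable set and has no limit.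

Countable completeness is weaker than completeness. For an uncountable index set $I$, let $X\subseteq\mathbb R^I$ be the subspace of vectors with countable support, with the product topology. A Cauchy filter on $X$ containing a countable set $C$ converges coordinatewise in $\mathbb R^I$. All elements of $C$ vanish off one countable set $J$, so the limit vanishes off $J$ and lies in $X$. But $X$ is dense in $\mathbb R^I$ and proper, hence not closed, hence not complete.

Sequences along free ultrafilters capture this notion exactly.

**Fact 1.** A TVS $X$ is countably complete if and only if $X\in\mathrm{Compl}(\mathcal U)$ for every free ultrafilter $\mathcal U$ on $\mathbb N$.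

*Proof.* Let $X$ be countably complete and let $(x_n)$ be $\mathcal U$-Cauchy. The sets $\{x_n:n\in A\}$, $A\in\mathcal U$, form a base of a Cauchy filter that contains the countable set $\{x_n:n\in\mathbb N\}$. It converges to some $x$. So every neighborhood $V$ of $x$ contains some $\{x_n:n\in A\}$, and $\{n:x_n\in V\}\supseteq A$ is in $\mathcal U$.

Conversely, let $X$ be $\mathcal U$-complete for all free ultrafilters $\mathcal U$, and let $\Phi$ be a Cauchy filter containing a countable set $C$. Choose $c:\mathbb N\to C$ that takes every value in $C$ infinitely often. Each $F\in\Phi$ meets $C$, so $c^{-1}(F)$ is infinite, and $c^{-1}(F)\cap c^{-1}(F')=c^{-1}(F\cap F')$. Therefore the sets $c^{-1}(F)$ together with the cofinite sets have the finite intersection property, and they lie in an ultrafilter $\mathcal U$, which is free. The sequence $(c(n))$ is $\mathcal U$-Cauchy: if $F-F\subseteq U$, use $A=c^{-1}(F)$. Let $x$ be a $\mathcal U$-limit. For $F\in\Phi$ and a neighborhood $V$ of $x$, the sets $c^{-1}(F)$ and $c^{-1}(V)$ are both in $\mathcal U$, so $F\cap V\neq\emptyset$.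

Finally, given a neighborhood $V$ of $0$, take a neighborhood $U$ of $0$ with $U+U\subseteq V$, then $F\in\Phi$ with $F-F\subseteq U$, and $y\in F\cap(x+U)$. Every $z\in F$ is $(z-y)+y\in x+U+U\subseteq x+V$. So $F\subseteq x+V$, and $\Phi$ converges to $x$. $\square$

## Can a single ultrafilter detect countable completeness?

Fact 1 tests $X$ against all free ultrafilters at once. Perhaps one cleverly chosen ultrafilter is enough.

**Definition (universal ultrafilter).** A free ultrafilter $\mathcal U$ on $\mathbb N$ is *universal* if for every TVS $X$, $X\in\mathrm{Compl}(\mathcal U)$ implies that $X$ is countably complete.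

The problem, from Vladimir Kadets and Dmytro Seliutin, "Completeness in topological vector spaces and filters on N", arXiv:2106.15192 (2021), is this: does a universal ultrafilter exist? Is the existence of one consistent with ZFC? We shall prove in ZFC that there is none. Therefore its existence is not consistent with ZFC (assuming that ZFC itself is consistent). We shall also see that $\le_K$ governs all inclusions between the classes $\mathrm{Compl}(\mathcal F)$.

Examples of the definition cannot be given, since there will turn out to be none. But if we restrict the spaces $X$, every free ultrafilter passes the test.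

**The metrizable case.** Let $\mathcal F$ be any free filter and let $X\in\mathrm{Compl}(\mathcal F)$ be metrizable. Then $X$ is countably complete, and even every Cauchy filter $\Phi$ on $X$ converges. To see this, let $(U_j)$ be a decreasing base of neighborhoods of $0$. Choose a decreasing sequence $F_j\in\Phi$ with $F_j-F_j\subseteq U_j$, and points $x_j\in F_j$. For $i,l\ge j$ we have $x_i-x_l\in U_j$. Since $\{i:i\ge j\}\in\mathcal F$, the sequence is $\mathcal F$-Cauchy; let $x$ be an $\mathcal F$-limit. Given a neighborhood $V$ of $0$, choose $j$ with $U_j+U_j\subseteq V$, and then $i\ge j$ with $x_i\in x+U_j$, which exists because two members of $\mathcal F$ meet. For $y\in F_j$ we get $y=(y-x_i)+x_i\in x+U_j+U_j\subseteq x+V$. So $F_j\subseteq x+V$, and $\Phi$ converges to $x$.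

Hence a space that shows $\mathcal U$ not to be universal must be non-metrizable.

## Passing completeness down the Katětov order

The easiest way to transfer completeness from one filter to another is to reindex sequences.

**Lemma 2.** If $\mathcal G\le_K\mathcal F$, then $\mathrm{Compl}(\mathcal F)\subseteq\mathrm{Compl}(\mathcal G)$.

*Proof.* Let $f$ witness $\mathcal G\le_K\mathcal F$, let $X\in\mathrm{Compl}(\mathcal F)$, and let $(x_n)$ be $\mathcal G$-Cauchy in $X$. If $x_n-x_m\in U$ for all $n,m\in A\in\mathcal G$, then $x_{f(k)}-x_{f(l)}\in U$ for all $k,l\in f^{-1}(A)\in\mathcal F$. So $(x_{f(k)})_k$ is $\mathcal F$-Cauchy and $\mathcal F$-converges to some $x\in X$.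

It remains to carry this limit back to $\mathcal G$. Given a neighborhood $V$ of $0$, pick a neighborhood $U$ of $0$ with $U+U\subseteq V$, and $A\in\mathcal G$ with $x_n-x_m\in U$ for all $n,m\in A$. The sets $f^{-1}(A)$ and $\{k:x_{f(k)}\in x+U\}$ belong to $\mathcal F$, so they share an element $k$. Put $m=f(k)\in A$. For every $n\in A$,
$$x_n=(x_n-x_m)+x_m\in x+U+U\subseteq x+V .$$
Thus $(x_n)$ $\mathcal G$-converges to $x$. $\square$

This suggests a way to build a universal ultrafilter: find a free $\mathcal U$ such that every free ultrafilter has the form $f(\mathcal U)$. Then Lemma 2 and Fact 1 would make $\mathcal U$ universal. The plan stops at a count. We recall a textbook theorem, with a proof.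

**Pospíšil's theorem.** There are exactly $2^{\mathfrak c}$ free ultrafilters on $\mathbb N$.

*Proof.* There are at most $2^{\mathfrak c}$, since an ultrafilter is a set of subsets of $\mathbb N$. For the lower bound we may work on the countable infinite set $S$ of pairs $(s,T)$ with $s\subseteq\mathbb N$ finite and $T$ a set of subsets of $s$. For $Y\subseteq\mathbb N$ let $A_Y=\{(s,T): Y\cap s\in T\}$. If $Y_1,\dots,Y_p,Z_1,\dots,Z_q$ are distinct subsets of $\mathbb N$, take any finite $s$ large enough that their traces on $s$ are distinct, and $T=\{Y_1\cap s,\dots,Y_p\cap s\}$. Then $(s,T)$ is in every $A_{Y_i}$ and in no $A_{Z_j}$. There are infinitely many such $s$, so $\bigcap_i A_{Y_i}\cap\bigcap_j(S\setminus A_{Z_j})$ is infinite. Hence for each set $\mathcal Y$ of subsets of $\mathbb N$, the sets $A_Y$ ($Y\in\mathcal Y$), the sets $S\setminus A_Y$ ($Y\notin\mathcal Y$) and the cofinite sets together have the finite intersection property, and they lie in a free ultrafilter. Different $\mathcal Y$ give different ultrafilters, and there are $2^{\mathfrak c}$ sets $\mathcal Y$. $\square$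

On the other hand there are only $\mathfrak c$ functions $f:\mathbb N\to\mathbb N$. Consequently:
$$\text{for every filter }\mathcal F,\ \text{at most } \mathfrak c \text{ ultrafilters } \mathcal V \text{ satisfy } \mathcal V\le_K\mathcal F, \tag{1}$$
because each such $\mathcal V$ is some $f(\mathcal F)$. So no $\mathcal U$ has all free ultrafilters as images.

This does not yet answer the question. It shows only that Lemma 2 cannot produce a universal ultrafilter; some other mechanism might force $\mathcal V$-completeness. What we need is a converse of Lemma 2: whenever $\mathcal G\not\le_K\mathcal F$, a space that is $\mathcal F$-complete and not $\mathcal G$-complete.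

## Weighted sums with bounded weights, and where they fail

Fix a free filter $\mathcal G$. We look for a space in which $(e_n)$ is $\mathcal G$-Cauchy with no limit. For $w:\mathbb N\to[0,\infty)$ and $a\in\mathbb K^{\mathbb N}$ put
$$p_w(a)=\sum_n|a_n|\,w_n\in[0,\infty].$$
If $w_n\to0$ along $\mathcal G$, then $p_w(e_n)=w_n\to0$ along $\mathcal G$. These seminorms alone would make $(e_n)$ converge to $0$. To prevent that, add the seminorm $s(a)=|\sum_na_n|$. Now $s(e_n-e_m)=0$, so $(e_n)$ is still $\mathcal G$-Cauchy, but $s(e_n)=1$.

The natural first choice is $Y_{\mathcal G}=\ell_1$ with the seminorms $s$ and $p_w$ for all *bounded* $w\ge0$ with $w\to0$ along $\mathcal G$; all of them are finite on $\ell_1$. We would like to show that if $Y_{\mathcal G}$ is not $\mathcal F$-complete, then $\mathcal G\le_K\mathcal F$. A map $f$ would have to come from an $\mathcal F$-Cauchy sequence without a limit. The typical one should be a sequence $(b^{(k)})$ with $\sum_nb^{(k)}_n=1$ and $p_w(b^{(k)})\to0$ along $\mathcal F$. If $b^{(k)}=e_{g(k)}$, then $f=g$ is the right map. In general one wants $f(k)$ to be a position where $b^{(k)}$ is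 large. This is where the approach stops: $b^{(k)}$ may spread its mass so thinly that no position stands out.

*A failure.* Take $\mathcal G=\mathcal D$ and $b^{(k)}=\frac1k(e_1+\dots+e_k)$. Let $0\le w\le M$ with $w\to0$ along $\mathcal D$, and let $\varepsilon>0$. The set $B=\{n:w_n\ge\varepsilon\}$ has density zero, so
$$p_w(b^{(k)})=\frac1k\sum_{n\le k}w_n\le\varepsilon+M\,\frac{|B\cap\{1,\dots,k\}|}{k},$$
which is below $2\varepsilon$ for all large $k$. Hence $p_w(b^{(k)})\to0$ in the ordinary sense, while $\sum_nb^{(k)}_n=1$. So $(b^{(k)})$ is an ordinary Cauchy sequence in $Y_{\mathcal D}$. The function $1_{\{j\}}$ is an admissible weight, so coordinates are continuous and a limit would have to be $0$; but $s(b^{(k)})=1$. Thus $Y_{\mathcal D}\notin\mathrm{Compl}(\mathrm{Fr})$, although $\mathcal D\not\le_K\mathrm{Fr}$.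

Using $c_{00}$ in place of $\ell_1$ with the same bounded weights is no better, for any free $\mathcal G$. The sequence $x_k=\sum_{n\le k}2^{-n}e_n$ is Cauchy, since $p_w(x_l-x_k)\le2^{-k}\sup w$ and $s(x_l-x_k)\le2^{-k}$ for $l\ge k$. A limit would have to have the coordinates $2^{-n}$, so it is not in $c_{00}$.

The remedy is to drop boundedness. A weight with $w\to0$ along $\mathcal G$ may be arbitrarily large off a set of $\mathcal G$. In the failure above, the weight $w_n=n$ on squares and $w_n=0$ elsewhere tends to $0$ along $\mathcal D$, and for $k=m^2$
$$p_w(b^{(k)})=\frac1{m^2}\sum_{j\le m}j^2=\frac{(m+1)(2m+1)}{6m}\to\infty,$$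
so $p_w(b^{(k)})\not\to0$. Unbounded weights also tell us which positions count as large. Fix once and for all thresholds $\eta_n>0$ with $\sum_n\eta_n=\frac12$. A vector whose entries sum to more than $\frac12$ in absolute value must beat its threshold somewhere, $|b_n|>\eta_n$. And the weight $1/\eta_n$, placed off a set $A\in\mathcal G$, sees every beaten threshold outside $A$.

## The space $X_{\mathcal G}$

**Theorem 3.** For every free filter $\mathcal G$ on $\mathbb N$ there is a Hausdorff locally convex space $X_{\mathcal G}$ such that

- (i) $X_{\mathcal G}\notin\mathrm{Compl}(\mathcal G)$, and $X_{\mathcal G}$ is not countably complete;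
- (ii) for every filter $\mathcal F$ on $\mathbb N$: $X_{\mathcal G}\in\mathrm{Compl}(\mathcal F)\iff\mathcal G\not\le_K\mathcal F$.

If $\mathcal G$ is an ultrafilter, $X_{\mathcal G}$ has countable algebraic dimension.

**Construction.** This step defines the space and checks that its seminorms make sense. Let
$$W=\{w:\mathbb N\to[0,\infty)\;:\;w_n\to0\text{ along }\mathcal G\},\qquad X_{\mathcal G}=\{a\in\mathbb K^{\mathbb N}:p_w(a)<\infty\ \text{ for all } w\in W\}.$$
Since $p_w(a+b)\le p_w(a)+p_w(b)$ and $p_w(\lambda a)=|\lambda|p_w(a)$ for scalars $\lambda$, with $0\cdot\infty=0$, this is a linear space. It contains every $e_n$, because $p_w(e_n)=w_n<\infty$.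

We claim $X_{\mathcal G}\subseteq\ell_1$. Since $\mathcal G$ contains the cofinite sets, every ordinary null sequence $w\ge0$ lies in $W$. Suppose $a\in X_{\mathcal G}$ and $\sum_n|a_n|=\infty$. Cut $\mathbb N$ into consecutive finite blocks $B_1,B_2,\dots$ with $\sum_{n\in B_j}|a_n|\ge j$. The weight $w=1/j$ on $B_j$ is a null sequence, yet $p_w(a)\ge\sum_j\frac1j\cdot j=\infty$, a contradiction. So $\Sigma(a)=\sum_na_n$ is a well-defined linear functional on $X_{\mathcal G}$.

Give $X_{\mathcal G}$ the locally convex topology generated by the seminorms $p_w$ ($w\in W$) and $s(a)=|\Sigma(a)|$. Since $1_{\{j\}}\in W$ and $p_{1_{\{j\}}}(a)=|a_j|$, the coordinates are continuous and the topology is Hausdorff.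

We shall check convergence one seminorm at a time. A neighborhood of $0$ contains a finite intersection of sets $\{q<\varepsilon\}$ with $q$ a generating seminorm, and $\mathcal F$ is closed under finite intersections. So a sequence in $X_{\mathcal G}$ is $\mathcal F$-Cauchy iff for each generating $q$ and each $\varepsilon>0$ there is $A\in\mathcal F$ with $q(x_n-x_m)<\varepsilon$ for $n,m\in A$. It is $\mathcal F$-convergent to $x$ iff $q(x_n-x)\to0$ along $\mathcal F$ for each generating $q$.

*Example.* For $\mathcal G=\mathrm{Fr}$, $W$ consists of the null sequences, which are bounded, so $X_{\mathrm{Fr}}=\ell_1$ as a vector space. By (ii), it will be $\mathcal F$-complete iff $\mathrm{Fr}\not\le_K\mathcal F$. The latter means that $\mathcal F$ is not free: free filters satisfy $\mathrm{Fr}\le_K\mathcal F$ by the identity, while if $n_0\in\bigcap\mathcal F$, then for any $f$ the set $f^{-1}(\mathbb N\setminus\{f(n_0)\})$ misses $n_0$ and is not in $\mathcal F$. So $X_{\mathrm{Fr}}$ is complete only for those filters for which every space is complete.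

**The ultrafilter case.** This step shows that for an ultrafilter $\mathcal G$ the space is $c_{00}$ as a vector space, hence of countable dimension. Let $a\in X_{\mathcal G}$ and suppose its support is infinite. Split the support into two disjoint infinite sets. They are not both in $\mathcal G$, so one of them, $S'$, has $\mathbb N\setminus S'\in\mathcal G$. Put $w_n=1/|a_n|$ for $n\in S'$ and $w_n=0$ otherwise. Then $w=0$ on a set of $\mathcal G$, so $w\in W$; but $p_w(a)=\sum_{n\in S'}1=\infty$, a contradiction. So $X_{\mathcal G}=\operatorname{span}\{e_n:n\in\mathbb N\}$.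

**Proof of (i).** The sequence that fails to converge is $(e_n)$. We have $s(e_n-e_m)=0$, and for $w\in W$
$$p_w(e_n-e_m)\le w_n+w_m<\varepsilon\quad\text{whenever } n,m\in\{j:w_j<\varepsilon/2\}\in\mathcal G .$$
So $(e_n)$ is $\mathcal G$-Cauchy. Suppose it $\mathcal G$-converges to $\alpha\in X_{\mathcal G}$. Fix $j$ and $\varepsilon>0$. The set of $n$ at which the $j$-th coordinate of $e_n$ is within $\varepsilon$ of $\alpha_j$ is in $\mathcal G$. It therefore meets $\mathbb N\setminus\{j\}\in\mathcal G$, where that coordinate is $0$. So $|\alpha_j|<\varepsilon$, and $\alpha_j=0$. Thus $\alpha=0$, and $s(e_n)\to0$ along $\mathcal G$, which contradicts $s(e_n)=1$ for all $n$. Hence $X_{\mathcal G}\notin\mathrm{Compl}(\mathcal G)$.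

The filter on $X_{\mathcal G}$ with base $\{\{e_n:n\in A\}:A\in\mathcal G\}$ is Cauchy, because $(e_n)$ is $\mathcal G$-Cauchy, and it contains the countable set $\{e_n:n\in\mathbb N\}$. If it converged to $\alpha$, every neighborhood of $\alpha$ would contain some $\{e_n:n\in A\}$ with $A\in\mathcal G$, and $(e_n)$ would $\mathcal G$-converge to $\alpha$, which we have excluded. So $X_{\mathcal G}$ is not countably complete.

**Proof of (ii), "$\Rightarrow$".** If $\mathcal G\le_K\mathcal F$ and $X_{\mathcal G}\in\mathrm{Compl}(\mathcal F)$, then Lemma 2 gives $X_{\mathcal G}\in\mathrm{Compl}(\mathcal G)$, against (i).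

**Proof of (ii), "$\Leftarrow$".** Suppose $X_{\mathcal G}\notin\mathrm{Compl}(\mathcal F)$. We must find $f$ witnessing $\mathcal G\le_K\mathcal F$. Let $(a^{(k)})_k$ be an $\mathcal F$-Cauchy sequence in $X_{\mathcal G}$ that is not $\mathcal F$-convergent.

**Step 1: a limit for all the $p_w$.** This step shows that the seminorms $p_w$ are never the obstruction. For each $n$ the scalar sequence $(a^{(k)}_n)_k$ is $\mathcal F$-Cauchy, and so is $(\Sigma(a^{(k)}))_k$. By the scalar example they have $\mathcal F$-limits $\alpha_n$ and $\sigma_0$. Let $\alpha=(\alpha_n)$.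

Let $w\in W$ and $\varepsilon>0$, and take $A\in\mathcal F$ with $p_w(a^{(k)}-a^{(m)})\le\varepsilon$ for all $k,m\in A$. Fix $k\in A$, $N\in\mathbb N$ and $\delta>0$. The set of $m$ with $|a^{(m)}_n-\alpha_n|<\delta$ for all $n\le N$ is in $\mathcal F$, so it meets $A$. For an $m$ in the intersection,
$$\sum_{n\le N}|a^{(k)}_n-\alpha_n|w_n\le\sum_{n\le N}|a^{(k)}_n-a^{(m)}_n|w_n+\delta\sum_{n\le N}w_n\le\varepsilon+\delta\sum_{n\le N}w_n .$$
Let $\delta\to0$ and then $N\to\infty$:
$$p_w(a^{(k)}-\alpha)\le\varepsilon\qquad\text{for all }k\in A. \tag{2}$$
Since $A\ne\emptyset$, we get $p_w(\alpha)\le p_w(a^{(k)})+\varepsilon<\infty$ for any $k\in A$. As $w$ was arbitrary, $\alpha\in X_{\mathcal G}$. By (2), $p_w(a^{(k)}-\alpha)\to0$ along $\mathcal F$ for every $w\in W$.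

(In particular, with the seminorms $p_w$ alone the space would be $\mathcal F$-complete for every filter $\mathcal F$. All incompleteness comes from $s$.)

**Step 2: normalization.** This step isolates the failure of convergence in the functional $\Sigma$. Put $\sigma=\sigma_0-\Sigma(\alpha)$; this is the $\mathcal F$-limit of $\Sigma(a^{(k)}-\alpha)$. If $\sigma=0$, then $s(a^{(k)}-\alpha)\to0$ along $\mathcal F$ as well, so $(a^{(k)})$ would $\mathcal F$-converge to $\alpha$, contrary to the choice of the sequence. So $\sigma\neq0$. Put $b^{(k)}=(a^{(k)}-\alpha)/\sigma\in X_{\mathcal G}$. Then, along $\mathcal F$,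
$$\Sigma(b^{(k)})\to1,\qquad p_w(b^{(k)})\to0\quad\text{for all }w\in W. \tag{3}$$

**Step 3: reading off the map $f$.** This step finds in each $b^{(k)}$ one position that matters. Let $\eta_n=2^{-n-1}$, so that $\sum_n\eta_n=\frac12$, and let
$$E=\{k:|\Sigma(b^{(k)})-1|<\tfrac12\},$$
which is in $\mathcal F$ by (3). For $k\in E$,
$$\sum_n|b^{(k)}_n|\ge|\Sigma(b^{(k)})|>\tfrac12=\sum_n\eta_n ,$$
so $|b^{(k)}_n|>\eta_n$ for some $n$. Let $f(k)$ be the least such $n$. For $k\notin E$ put $f(k)=1$. (If $b^{(k)}=e_{g(k)}$, this gives $f=g$, as it should.)

**Step 4: $f$ witnesses $\mathcal G\le_K\mathcal F$.** Let $A\in\mathcal G$; we show $f^{-1}(A)\in\mathcal F$ by testing against one weight. Put $w_n=0$ for $n\in A$ and $w_n=1/\eta_n$ for $n\notin A$. This $w$ vanishes on a set of $\mathcal G$, so $w\in W$, unbounded though it may be. By (3),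
$$E'=\{k\in E:p_w(b^{(k)})<1\}\in\mathcal F .$$
If $k\in E'$ and $n=f(k)\notin A$, then $p_w(b^{(k)})\ge|b^{(k)}_n|\,w_n=|b^{(k)}_n|/\eta_n>1$, a contradiction. So $E'\subseteq f^{-1}(A)$, and $f^{-1}(A)\in\mathcal F$. Since $A\in\mathcal G$ was arbitrary and $f$ does not depend on $A$, we have $\mathcal G\le_K\mathcal F$. $\square$

## No ultrafilter is universal

**Theorem 4.** In ZFC, for every free ultrafilter $\mathcal U$ on $\mathbb N$ there is a Hausdorff locally convex space of countable algebraic dimension that is $\mathcal U$-complete but not countably complete. Hence there is no universal ultrafilter.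

*Proof.* By (1), at most $\mathfrak c$ ultrafilters are $\le_K\mathcal U$. By Pospíšil's theorem there are $2^{\mathfrak c}>\mathfrak c$ free ultrafilters. Pick a free ultrafilter $\mathcal V$ with $\mathcal V\not\le_K\mathcal U$. By Theorem 3, $X_{\mathcal V}$ is $\mathcal U$-complete, is not countably complete, and has countable algebraic dimension. Only ZFC was used, so no model of ZFC contains a universal ultrafilter. $\square$

As the metrizable case requires, the space $X_{\mathcal V}$ in this proof is not metrizable: it is $\mathcal U$-complete for a free $\mathcal U$ and not countably complete.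

## Inclusions between the classes $\mathrm{Compl}(\mathcal F)$

Lemma 2 and Theorem 3 fit together into an exact statement.

**Theorem 5.** For arbitrary filters $\mathcal F,\mathcal G$ on $\mathbb N$:
$$\mathrm{Compl}(\mathcal F)\subseteq\mathrm{Compl}(\mathcal G)\iff\mathcal G\le_K\mathcal F .$$
In particular, for ultrafilters, $\mathrm{Compl}(\mathcal U)\subseteq\mathrm{Compl}(\mathcal V)\iff\mathcal V\le_{RK}\mathcal U$. Moreover, for each filter $\mathcal F$ there is one Hausdorff locally convex space $P_{\mathcal F}$ such that for every filter $\mathcal G$: $P_{\mathcal F}\in\mathrm{Compl}(\mathcal G)\iff\mathcal G\le_K\mathcal F$. This space is $\mathcal F$-complete but $\mathcal V$-complete for at most $\mathfrak c$ of the $2^{\mathfrak c}$ free ultrafilters $\mathcal V$.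

**The equivalence.** "$\Leftarrow$" is Lemma 2. For "$\Rightarrow$", suppose $\mathcal G\not\le_K\mathcal F$. To apply Theorem 3 we need $\mathcal G$ to be free, and it is: a non-free filter is $\le_K$ every filter, by a constant map. So Theorem 3 gives $X_{\mathcal G}\in\mathrm{Compl}(\mathcal F)\setminus\mathrm{Compl}(\mathcal G)$. The statement for ultrafilters is a special case.

**The space $P_{\mathcal F}$.** The aim is to collect all the separating spaces into one. Let
$$P_{\mathcal F}=\prod\{X_{\mathcal G}:\mathcal G\text{ a filter on }\mathbb N,\ \mathcal G\not\le_K\mathcal F\}.$$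
Each such $\mathcal G$ is free, so $X_{\mathcal G}$ is defined; the filters on $\mathbb N$ form a set; and a product of Hausdorff locally convex spaces is Hausdorff locally convex. A basic neighborhood in a product restricts only finitely many coordinates, and filters are closed under finite intersections. So, for any filter $\mathcal H$ on $\mathbb N$, a sequence in $P_{\mathcal F}$ is $\mathcal H$-Cauchy, or $\mathcal H$-convergent to a given point, iff this holds in every coordinate.

Every factor is in $\mathrm{Compl}(\mathcal F)$ by Theorem 3(ii). So an $\mathcal F$-Cauchy sequence in $P_{\mathcal F}$ has an $\mathcal F$-limit in each coordinate, hence an $\mathcal F$-limit, and $P_{\mathcal F}\in\mathrm{Compl}(\mathcal F)$. By Lemma 2, $P_{\mathcal F}\in\mathrm{Compl}(\mathcal G)$ whenever $\mathcal G\le_K\mathcal F$. If $\mathcal G\not\le_K\mathcal F$, then $X_{\mathcal G}$ is one of the factors. Put the sequence $(e_n)$ of $X_{\mathcal G}$ in that coordinate and $0$ in all others. This is $\mathcal G$-Cauchy and, by the proof of Theorem 3(i), not $\mathcal G$-convergent. So $P_{\mathcal F}\notin\mathrm{Compl}(\mathcal G)$.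

**The count.** A free ultrafilter $\mathcal V$ with $P_{\mathcal F}\in\mathrm{Compl}(\mathcal V)$ satisfies $\mathcal V\le_K\mathcal F$. By (1) there are at most $\mathfrak c$ of these. $\square$

## How many filters are needed to detect countable completeness

Since one ultrafilter is not enough, one can ask how large a family must be.

**Theorem 6.** Let $\mathcal W$ be a set of filters on $\mathbb N$. The implication "$X\in\mathrm{Compl}(\mathcal F)$ for all $\mathcal F\in\mathcal W$ $\Rightarrow$ $X$ is countably complete" holds for all TVS $X$ iff every free ultrafilter is $\le_K$ some $\mathcal F\in\mathcal W$. The least cardinality of such a $\mathcal W$, whether of filters or of free ultrafilters, is exactly $2^{\mathfrak c}$.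

**Sufficiency.** Suppose every free ultrafilter $\mathcal V$ is $\le_K$ some $\mathcal F\in\mathcal W$, and let $X\in\mathrm{Compl}(\mathcal F)$ for all $\mathcal F\in\mathcal W$. By Lemma 2, $X\in\mathrm{Compl}(\mathcal V)$ for every free ultrafilter $\mathcal V$. By Fact 1, $X$ is countably complete.

**Necessity.** Suppose some free ultrafilter $\mathcal V$ satisfies $\mathcal V\not\le_K\mathcal F$ for all $\mathcal F\in\mathcal W$. By Theorem 3, $X_{\mathcal V}\in\mathrm{Compl}(\mathcal F)$ for all $\mathcal F\in\mathcal W$, but $X_{\mathcal V}$ is not countably complete. So the implication fails for $X_{\mathcal V}$.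

**Cardinality.** For the lower bound, let $\mathcal W$ have the property. Each of the $2^{\mathfrak c}$ free ultrafilters is $\le_K$ some $\mathcal F\in\mathcal W$, and by (1) each $\mathcal F$ serves at most $\mathfrak c$ of them. So $|\mathcal W|\cdot\mathfrak c\ge2^{\mathfrak c}$. If $|\mathcal W|\le\mathfrak c$, the left side would be at most $\mathfrak c<2^{\mathfrak c}$. Hence $|\mathcal W|>\mathfrak c$, so $|\mathcal W|\cdot\mathfrak c=|\mathcal W|$ and $|\mathcal W|\ge2^{\mathfrak c}$. For the upper bound, the family of all free ultrafilters has the property, since $\mathcal V\le_K\mathcal V$ by the identity, and it has cardinality $2^{\mathfrak c}$. It consists of free ultrafilters, so the value $2^{\mathfrak c}$ is attained both among families of filters and among families of free ultrafilters. $\square$
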